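# When $r(t)=\pm t$ are the only solutions: a boundary value problem for harmonic self-maps of spheres

## 1. Two solutions or infinitely many

For real $m_0,m_1>1$ the $(m_0,m_1)$-ODE is
$$r''(t)+\bigl(m_0\cot t-m_1\tan t\bigr)\,r'(t)=\frac{\sin(2r(t))}{2}\left(\frac{m_0}{\sin^2 t}-\frac{m_1}{\cos^2 t}\right),\qquad t\in(0,\tfrac{\pi}{2}),$$
and the $(m_0,m_1)$-BVP is this ODE together with
$$r(0)=0,\qquad r(\tfrac{\pi}{2})=\ell\pi+\tfrac{\pi}{2}\quad\text{for some }\ell\in\mathbb{Z}.$$
A solution of the BVP is a function $r\in C^2((0,\frac\pi2))\cap C^0([0,\frac\pi2])$ satisfying the ODE and the boundary conditions; nothing else is assumed. In particular $\ell$ is not prescribed.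

**Theorem 1.** If $m_0,m_1\ge 6$, the only solutions of the $(m_0,m_1)$-BVP, with $\ell\in\mathbb Z$ arbitrary, are $r(t)=t$ and $r(t)=-t$.

**Theorem 2.** Let $m_0,m_1>1$ be real.
(a) If $\min(m_0,m_1)\ge 3+2\sqrt2$, the only solutions of the $(m_0,m_1)$-BVP are $r=\pm t$.
(b) If $\min(m_0,m_1)<3+2\sqrt2$, there are infinitely many solutions.

Since $5<3+2\sqrt2<6$, for integers $2\le m_0\le m_1$ there are exactly two solutions if $m_0\ge 6$ and infinitely many if $m_0\le 5$.

**Where the equation comes from.** Let $2\le m_0\le m_1$ be integers and view $\mathbb S^{m_0+m_1+1}\subset\mathbb R^{m_0+1}\times\mathbb R^{m_1+1}$. Every point of the sphere is $(\sin t\,x,\cos t\,y)$ with $x\in\mathbb S^{m_0}$, $y\in\mathbb S^{m_1}$, $t\in[0,\frac\pi2]$. Consider self-maps of the form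
$$(\sin t\, x,\ \cos t\, y)\longmapsto(\sin r(t)\, x,\ \cos r(t)\, y).$$
At $t=0$ the coordinate $x$ is lost, so the map is well defined there only if $\sin r(0)=0$; at $t=\frac\pi2$ the coordinate $y$ is lost, so we need $\cos r(\frac\pi2)=0$. This is where the boundary conditions come from. A map is harmonic if it is a critical point of the energy $E(f)=\int|df|^2$. We take from the source the fact that a map of the above form is harmonic if and only if $r$ satisfies the $(m_0,m_1)$-ODE. From there on everything is about the ODE, and integrality of $m_0,m_1$ is never used.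

The function $r=t$ gives the identity map, and $r=-t$ gives $(\sin t\,x,\cos t\,y)\mapsto(-\sin t\,x,\cos t\,y)$. The question, posed in Anna Siffert, "Infinite families of harmonic self-maps of spheres", arXiv:1501.06157 (2015), is whether there are more solutions than these two when $m_1\ge m_0\ge 6$; for $2\le m_0\le5$ it is recorded as known that there are infinitely many. Theorem 1 says that for $m_0\ge6$ there are no others. Theorem 2 locates the exact threshold and covers the case $m_0\le 5$ as well.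

We prove Theorem 1 first (Sections 2–8). Theorem 2(a) reuses the proof with a better auxiliary function (Section 9), and Theorem 2(b) is a shooting argument (Section 10).

## 2. The equation in the variable $x=\log\tan t$

Fix real $\nu,\mu>1$ and consider the $(\nu,\mu)$-ODE, i.e. $m_0=\nu$, $m_1=\mu$. We use two letters because later the same statements will be applied with $(m_0,m_1)$ and with $(m_1,m_0)$. Put
$$x=\log\tan t\in\mathbb R,\qquad T=e^{2x}=\tan^2t,\qquad \sigma=\sin^2 t=\frac{T}{1+T},\qquad A=\nu+\mu.$$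
Since $dx/dt=1/(\sin t\cos t)$, we have $r_x=\sin t\cos t\,r'$ and
$$r_{xx}=\sin^2t\cos^2t\;r''+(\cos^2t-\sin^2t)\,r_x .$$
Multiply the ODE by $\sin^2t\cos^2t$. The first-order term becomes $(\nu\cos^2t-\mu\sin^2t)r_x$ and the right side becomes $\frac{\sin 2r}2(\nu\cos^2t-\mu\sin^2t)$. With $\cos^2t-\sin^2t=\frac{1-T}{1+T}=-\tanh x$ we get
$$r_{xx}+g\,r_x=h\,\frac{\sin 2r}{2},\qquad h=\frac{\nu-\mu T}{1+T},\qquad g=h+\tanh x=\frac{(\nu-1)-(\mu-1)T}{1+T}. \tag{1}$$

The following facts will be used throughout.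

* $h=\nu-A\sigma$ and $g=\nu-1-(A-2)\sigma$ are decreasing in $x$, because $\sigma$ is increasing and $A>2$.
* $h>0$ exactly for $x<x_h$, where $e^{2x_h}=T_h:=\nu/\mu$.
* Put $\rho=\sin^{\nu-1}t\,\cos^{\mu-1}t=e^{(\nu-1)x}(1+T)^{-(A-2)/2}$. Then $\rho_x=g\rho$, so (1) is equivalent to $(\rho r_x)_x=\rho h\frac{\sin 2r}{2}$. For $x\le0$,
$$2^{-(A-2)/2}e^{(\nu-1)x}\le\rho\le e^{(\nu-1)x}.$$
* The coefficients of (1) are bounded and smooth, and $\sin 2r$ is Lipschitz in $r$. So by Picard–Lindelöf solutions exist for all $x\in\mathbb R$, and two solutions with the same value and derivative at one point coincide.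

The condition $r(0)=0$ now reads $r\to0$ as $x\to-\infty$.

**Solutions one can see.** The constants $r\equiv0$ and $r\equiv\frac\pi2$ solve (1). Neither solves the BVP: the first fails at $t=\frac\pi2$, the second at $t=0$. The identity $r=t$ is $r=\arctan e^x$, with $r_x=\frac{1}{2\cosh x}$ and $\sin2r=\frac1{\cosh x}$. Since $r_{xx}=-\tanh x\,r_x$, the left side of (1) is $(g-\tanh x)r_x=h\,r_x=\frac{h}{2\cosh x}$, which is the right side. As $\sin 2r$ is odd, $-t$ is a solution too.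

**The case $\nu=\mu=m$.** Here $h=-m\tanh x$, $g=-(m-1)\tanh x$ and $x_h=0$, and (1) is
$$r_{xx}-(m-1)\tanh x\;r_x=-m\tanh x\,\frac{\sin2r}2 .$$

**Two linearizations at the left end.** As $x\to-\infty$, $g\to\nu-1$ and $h\to\nu$. Around $r=0$ the limiting linear equation is $r_{xx}+(\nu-1)r_x-\nu r=0$, with exponents $1$ and $-\nu$; only $e^{x}$ tends to $0$ at $-\infty$. Around $r=\frac\pi2$, with $w=r-\frac\pi2$ and $\sin 2r=-\sin2w$, the limiting linear equation is
$$w_{xx}+(\nu-1)w_x+\nu w=0,\qquad q(j):=j^2+(\nu-1)j+\nu=0 .$$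
The discriminant is $(\nu-1)^2-4\nu=\nu^2-6\nu+1$, which for $\nu>1$ is negative exactly when $\nu<3+2\sqrt2$. For $\nu=5$ the exponents are $-2\pm i$ and solutions oscillate around $\frac\pi2$. For $\nu=6$ they are $-2$ and $-3$, and there is no oscillation. So any proof of Theorem 1 must use this discriminant somewhere.

## 3. Where energy and frozen coefficients give out

A solution starting from $0$ at $-\infty$ may climb past $\frac\pi2$, oscillate, or climb further. To exclude extra solutions one has to control it at least up to $x_h$, where the right side of (1) changes sign. Here are two natural tools.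

**Energy.** On $(-\infty,x_h)$ put $F=\frac{r_x^2}{h}-\sin^2r$. From (1),
$$F_x=\frac{2r_x r_{xx}}{h}-\frac{r_x^2h_x}{h^2}-\sin 2r\,r_x=-\frac{2gh+h_x}{h^2}\,r_x^2 .$$
Near $-\infty$ we have $2gh+h_x\to2(\nu-1)\nu>0$, so $F$ is nonincreasing there. For a nonconstant solution with $r\to0$, $r_x\to0$ at $-\infty$ we have $F\to0$, hence $F<0$ (if $F=0$ at a point, $r_x\equiv 0$ to the left of it), hence $\sin r\neq0$ and $|r|<\pi$, as long as $2gh+h_x$ has stayed positive. There are three defects. First, at $x_h$ we have $2gh+h_x=h_x<0$, so the argument stops before $x_h$. For $\nu=\mu=m$ this is explicit: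
$$2gh+h_x=\frac{m}{\cosh^2x}\bigl(2(m-1)\sinh^2x-1\bigr),$$
so the argument stops where $\sinh^2x=\frac1{2(m-1)}$. Second, the bound $|r|<\pi$ is too weak: we shall match a solution from the left with one from the right at $x_h$ through $r+s=\ell\pi+\frac\pi2$, and $r,s<\pi$ would still allow $\ell=1$. Third, the sign of $2(\nu-1)\nu$ is the same for all $\nu>1$: the energy does not see the discriminant.

**Frozen coefficients.** The linearization of (1) at $\frac\pi2$ is $w_{xx}+gw_x+hw=0$. One may hope that $g^2\ge4h$, "overdamping at each $x$", persists up to $x_h$. For $\nu=\mu=6$, with $\tau=-\tanh x$, the condition is $25\tau^2\ge24\tau$, i.e. $\tau=\frac{1-T}{1+T}\ge\frac{24}{25}$ (for $x<0$), i.e. $T\le\frac1{49}$. But $x_h$ is at $T=1$. So the pointwise condition fails on most of the way.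

What works is a single explicit function that lives on the whole half-line $(-\infty,x_h]$ and plays the role of a solution of the linearized equation in a Sturm comparison. Before we construct it (Section 6), we show that controlling $r$ up to $x_h$ is really all that is needed.

## 4. Solutions that tend to $0$ at the left end

The first lemma removes any worry about the singular end $t=0$: continuity of $r$ alone gives control of the derivative and of the sign.

**Lemma 1.** Let $\nu,\mu>1$ and let $r\not\equiv0$ solve (1) with $r\to0$ as $x\to-\infty$. Then $r_x\to0$ and $\rho r_x\to0$ as $x\to-\infty$, and $r$ has a constant nonzero sign near $-\infty$.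

*Proof.* **Step 1: the derivative.** By the bounds on $\rho$, the function $\rho h\frac{\sin 2r}2$ is integrable near $-\infty$, so $\rho r_x$ has a limit $c$. If $c\ne0$, then $r_x\sim c\rho^{-1}$, which is not integrable at $-\infty$ and has constant sign, so $r$ would be unbounded. Hence $c=0$ and
$$r_x(x)=\rho(x)^{-1}\int_{-\infty}^x\rho h\,\frac{\sin 2r}2\,dz .$$
Since $|h|\le\max(\nu,\mu)$, for $x\le0$
$$\rho(x)^{-1}\int_{-\infty}^x\rho|h|\,dz\le 2^{(A-2)/2}\,\frac{\max(\nu,\mu)}{\nu-1},$$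
and $\sup_{z\le x}|\sin 2r(z)|\to0$ as $x\to-\infty$. So $r_x\to0$.

**Step 2: the sign.** Choose $X<x_h$ with $|r|<\frac\pi2$ on $(-\infty,X]$. There
$$(\rho\, r\, r_x)_x=\rho\left(r_x^2+h\,r\,\frac{\sin 2r}{2}\right)\ge0,$$
because $r\sin2r\ge0$ for $|r|<\frac\pi2$. Also $\rho rr_x\to0$ at $-\infty$. So $\rho rr_x\ge0$ and it is nondecreasing. If it vanished at a point of $(-\infty,X]$, it would vanish everywhere to the left of it; then its derivative would vanish, so $r=0$ on an interval and $r\equiv0$ by uniqueness. Hence $\rho rr_x>0$ on $(-\infty,X]$, so $r\ne0$ there. $\square$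

## 5. The quantity $\log\tan r-\log\tan t$

Now we compare $r$ with the identity. While $0<r<\frac\pi2$, put $u=\log\tan r$. The identity is $u=x$, so $d=u-x$ measures how far $\tan r$ is from $\tan t$, multiplicatively. The next lemma says that a deviation $d$, once present, moves away from $0$ as long as $r$ stays in $(0,\frac\pi2)$ and increases.

**Lemma 2.** Let $\nu,\mu>1$, let $r$ solve (1) with $r\to0$ as $x\to-\infty$, let $x_0\le x_h$, and suppose $0<r<\frac\pi2$ and $r_x>0$ on $I=(-\infty,x_0]$. Put $u=\log\tan r$ and $d=u-x$ on $I$. Then either $d\equiv0$, i.e. $r(t)=t$ everywhere, or $d\,d_x>0$ at every point of $I$.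

*Proof.* **Step 1: the equation for $u$.** We have $u_x=\frac{r_x}{\sin r\cos r}$, so $r_x=\frac12\sin2r\,u_x$, and $\cos 2r=\frac{1-\tan^2r}{1+\tan^2r}=-\tanh u$. Hence
$$r_{xx}=\tfrac12\sin2r\,u_{xx}+\cos2r\,r_xu_x=\tfrac12\sin 2r\,\bigl(u_{xx}-\tanh u\;u_x^2\bigr).$$
Dividing (1) by $\frac12\sin2r>0$ gives
$$u_{xx}=\tanh u\;u_x^2-g\,u_x+h. \tag{2}$$

**Step 2: $p=u_x$ is bounded near $-\infty$.** This is needed so that $d$ grows at most linearly. Note $p>0$. As $x\to-\infty$, $u\to-\infty$. So there is $X_1\le x_0$ such that for $x\le X_1$: $u<0$, $\tanh u\le-\frac34$, $g\ge0$, $0\le h\le\nu$. Then (2) gives $p_x\le-\frac34p^2+\nu$. Suppose $p(x_a)\ge2\sqrt\nu$ for some $x_a\le X_1$. Wherever $p\ge2\sqrt\nu$ we have $\nu\le\frac14p^2$ and so $p_x\le-\frac12p^2<0$. Thus, going backwards from $x_a$, $p$ increases and stays $\ge2\sqrt\nu$. So $(1/p)_x=-p_x/p^2\ge\frac12$ on $(-\infty,x_a]$, and $1/p$ becomes negative far to the left, a contradiction. Therefore $0<p<2\sqrt\nu$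 on $(-\infty,X_1]$; $d_x=p-1$ is bounded there and $d=O(1+|x|)$.

**Step 3: a monotone quantity.** Insert $h=g-\tanh x$ in (2) and write $\tanh u\,p^2=\tanh u+\tanh u\,(p+1)(p-1)$:
$$d_{xx}=(\tanh u-\tanh x)+b\,d_x,\qquad b=\tanh u\,(1+p)-g .$$
Let $M(x)=\exp\bigl(-\int_{X_1}^xb\bigr)$, so $M_x=-bM$. Then
$$(M\,d\,d_x)_x=M\bigl(d_x^2+d\,(\tanh u-\tanh x)\bigr)\ge0,$$
since $\tanh u-\tanh x$ has the sign of $u-x=d$. Equality at a point holds only if $d=d_x=0$ there.

**Step 4: the value at $-\infty$.** For $x\le X_1$ we have $\tanh u<0$, so $b\le-g$ and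
$$M(x)=\exp\Bigl(\int_x^{X_1}b\Bigr)\le\exp\Bigl(-\int_x^{X_1}g\Bigr)=\frac{\rho(x)}{\rho(X_1)},$$
which decays exponentially. As $d\,d_x=O(1+|x|)$, $M\,d\,d_x\to0$ at $-\infty$. Hence $d\,d_x\ge0$ on $I$. If $d\,d_x=0$ at some $\bar x\in I$, then $M\,d\,d_x\equiv0$ on $(-\infty,\bar x]$, its derivative vanishes there, and so $d\equiv0$ on $(-\infty,\bar x]$. Then $r=\arctan e^x$ on a half-line, and everywhere by uniqueness. $\square$

**What remains to be shown.** A solution of the BVP can also be read from the right end, by the reflection $t\mapsto\frac\pi2-t$ (Section 8). It gives a second function $s$ that starts from $0$. If both $r$ and $s$ satisfy the hypotheses of Lemma 2 up to the point $x_h$, the two deviations there will turn out to have $\tilde d\,\tilde d_\xi=-d\,d_x$, which forces both products to be $0$ and $r=t$. So the work is to show that both functions arrive at $x_h$ increasing, and that $r+s=\ell\pi+\frac\pi2$ forces $r+s=\frac\pi2$. For the latter,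 a bound $r,s<\frac{3\pi}4$ suffices. This bound lets $r$ overshoot $\frac\pi2$ a little, and that leeway is what makes explicit estimates possible.

## 6. A comparison function on the whole half-line

**Recall (Sturm's identity).** If $(\rho a_x)_x=-\rho P a$ and $(\rho b_x)_x=-\rho Q b$, then the weighted Wronskian $W=\rho(ab_x-a_xb)$ satisfies $W_x=\rho(P-Q)ab$. Example: $\rho=1$, $a=\sin x$, $b=\sin2x$ has $P-Q=1-4=-3$; at $x=0$, $W=0$, and $W<0$ on $(0,\frac\pi2]$ because $W_x=-3ab<0$ on $(0,\frac\pi2)$. Indeed $W=2\sin x\cos2x-\cos x\sin2x=-2\sin^3x$.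

We apply this with $a=w=r-\frac\pi2$. Put $f(w)=\frac{\sin2w}2$; since $\sin 2r=-\sin2w$,
$$(\rho w_x)_x=-\rho h f(w). \tag{3}$$
This is of the above form with $P=hf(w)/w$, and $P<h$ where $w\neq0$ and $h>0$, since $f(w)/w<1$ for $w\ne0$. So we want $b=\Psi$ with $Q\ge h$, i.e. $Q=h+V$ with $V\ge0$, and $\Psi$ as explicit as possible. Here is what such a function gives.

**Lemma 3.** Let $\nu,\mu>1$. Suppose $\Psi$ is a smooth function, $V$ a continuous function and $x_k\in\mathbb R$ such that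

1. $(\rho\Psi_x)_x=-\rho(h+V)\Psi$ and $V\ge0$ on $(-\infty,x_h]$;
2. $\Psi_x<0$ on $(-\infty,x_h]$;
3. $\Psi>0$ for $x<x_k$, $\Psi(x_k)=0$, and $\Psi<0$ for $x>x_k$;
4. $\rho\Psi\to0$ and $\rho\Psi_x\to0$ as $x\to-\infty$.

Let $r$ solve (1) with $r\to0$ as $x\to-\infty$ and $r>0$ near $-\infty$. Then $r>0$ and $r_x>0$ on $(-\infty,x_h]$, and either $r(x_h)\le\frac\pi2$, or $r(x_1)=\frac\pi2$ for some $x_1\in[x_k,x_h)$.

*Proof.* **Step 1: monotonicity up to $\frac\pi2$.** As long as $0<r<\frac\pi2$ and $x<x_h$, $(\rho r_x)_x=\rho h\frac{\sin2r}2>0$. Since $\rho r_x\to0$ at $-\infty$ (Lemma 1), $r_x>0$; so $r$ cannot return to $0$. Hence one of two cases holds.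

(A) $0<r<\frac\pi2$ on $(-\infty,x_h)$. Then $\rho r_x$ is increasing from $0$ on $(-\infty,x_h]$, so $r_x>0$ on $(-\infty,x_h]$, $0<r(x_h)\le\frac\pi2$, and we are done.

(B) There is $x_1<x_h$ with $0<r<\frac\pi2$ on $(-\infty,x_1)$, $r(x_1)=\frac\pi2$, and $r_x>0$ on $(-\infty,x_1]$.

Assume (B), and put $w=r-\frac\pi2$; so $w<0$ on $(-\infty,x_1)$.

**Step 2: the Wronskian.** Let $W=\rho(w\Psi_x-w_x\Psi)$. As $x\to-\infty$ we have $w\to-\frac\pi2$ and $w_x\to0$, so $W\to0$ by property 4. By (3) and property 1, where $w\ne0$,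
$$W_x=-\rho\,\Psi\,w\left[h\left(1-\frac{f(w)}w\right)+V\right],\qquad[\cdots]>0\ \text{ for }x<x_h,\ w\ne0. \tag{4}$$

**Step 3: $x_1\ge x_k$.** The solution cannot cross $\frac\pi2$ before $\Psi$ crosses $0$. Suppose $x_1<x_k$. Then $\Psi>0>w$ on $(-\infty,x_1)$, so $W_x>0$ there and $W(x_1)>0$. But $w(x_1)=0$ gives $W(x_1)=-\rho w_x\Psi|_{x_1}<0$, a contradiction.

**Step 4: monotonicity after $x_1$.** Now $\Psi\le0$ on $[x_1,x_h]$ and $W(x_1)=-\rho w_x\Psi|_{x_1}\ge0$. Since $w_x(x_1)>0$, there is a maximal $x_2\in(x_1,x_h]$ with $w>0$ on $(x_1,x_2)$. On $(x_1,x_2)$ we have $w>0\ge\Psi$, so (4) gives $W_x\ge0$. Hence $W\ge0$ on $[x_1,x_2]$, that is,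
$$w_x\Psi\le w\Psi_x .$$
At points of $[x_1,x_2]$ with $w>0$ the right side is negative by property 2. So $w_x\Psi<0$, and as $\Psi\le0$, this means $w_x>0$. Thus $w$ increases on $(x_1,x_2)$, so $w(x_2)>0$, so $x_2=x_h$ by maximality. The same inequality at $x_h$ gives $w_x(x_h)>0$. So $r_x=w_x>0$ on $(-\infty,x_h]$. $\square$

**Finding $\Psi$.** Write $Lv=v_{xx}+gv_x+hv$; property 1 is $L\Psi=-V\Psi$. For an exponential,
$$(1+T)\,L\,e^{jx}=e^{jx}\left[q(j)+(j+1)(j-\mu)T\right],\qquad q(j)=j^2+(\nu-1)j+\nu, \tag{5}$$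
because $j^2(1+T)+j\bigl((\nu-1)-(\mu-1)T\bigr)+\nu-\mu T$ has constant part $q(j)$ and $T$-coefficient $j^2-j(\mu-1)-\mu=(j+1)(j-\mu)$.

Section 2 suggests $j=-2$: it is a root of $q$ at $\nu=6$, and $q(-2)=6-\nu\le0$ for $\nu\ge6$. But $e^{-2x}$ alone is not enough. By (5) it satisfies property 1 with $V=\frac{(\nu-6)-(\mu+2)T}{1+T}$, and at $T_h=\nu/\mu$ the numerator is $-6-2\nu/\mu<0$. So add a constant, the exponential with $j=0$, and let $\Psi$ change sign: try
$$\Psi=e^{-2x}-k=\tfrac1T-k,\qquad V=\frac{\alpha+\beta T}{1+T}.$$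
By (5) with $j=-2$ and $j=0$,
$$(1+T)L\Psi=\frac{6-\nu}{T}+(\mu+2-k\nu)+k\mu T,$$
$$-(1+T)V\Psi=-\frac{\alpha}{T}+(k\alpha-\beta)+k\beta T .$$
The coefficients of $T^{-1}$ and $T$ force $\alpha=\nu-6$ and $\beta=\mu$. The constant terms then require $\mu+2-k\nu=k(\nu-6)-\mu$, i.e. $2\mu+2=k(2\nu-6)$. So
$$\Psi=e^{-2x}-k,\qquad k=\frac{\mu+1}{\nu-3},\qquad V=\frac{\nu-6+\mu T}{1+T} \tag{6}$$
satisfy $L\Psi=-V\Psi$ exactly, and $V\ge0$ when $\nu\ge6$.

**Check of the four properties for $\nu\ge6$, $\mu>1$.** Property 1 was just shown, as $(\rho\Psi_x)_x=\rho(\Psi_{xx}+g\Psi_x)$. Property 2: $\Psi_x=-2e^{-2x}<0$. Property 3 holds with $e^{2x_k}=1/k$, as $k>0$. Property 4: $\rho e^{-2x}=O(e^{(\nu-3)x})\to0$ and $\rho\to0$. For instance, for $\nu=\mu=6$ we get $k=\frac73$, so a crossing of $\frac\pi2$ before $x_h=0$ can happen only in $\frac37\le T<1$.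

## 7. The overshoot at $x_h$

By Lemma 3 the solution can exceed $\frac\pi2$ only on $[x_k,x_h]$. To bound the excess we bound the speed $r_x$.

**Lemma 4.** Let $\nu,\mu>2$, and let $r$ solve (1) with $r\to0$, $r_x\to0$ as $x\to-\infty$ and $r_x>0$ on $(-\infty,x_h]$. Define $x_c$ by $e^{2x_c}=T_c=\frac{\nu-2}{\mu-2}$ and put $\theta=\max(x_h-x_c,0)$. Then on $(-\infty,x_h]$
$$r_x\le Y:=\begin{cases}1,&x\le x_c,\\ 2e^{x-x_c}-1,&x_c\le x\le x_h,\end{cases}\qquad\text{and}\qquad\theta\le\tfrac12\log\frac{\nu}{\nu-2}. \tag{7}$$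
(If $x_c\ge x_h$, the second line is void or concerns only the point $x_h$.)

*Proof.* **Step 1: speed at most $1$ up to $x_c$.** Let $y=r_x>0$. On $(-\infty,x_h]$ we have $h\ge0$, so (1) gives
$$y_x\le-gy+\tfrac h2 .$$
Since $2g-h=\frac{(\nu-2)-(\mu-2)T}{1+T}$, we have $2g>h$ for $x<x_c$. If $y$ reached the value $1$ at some $x<\min(x_c,x_h)$, then at the first such point (it exists since $y\to0$ at $-\infty$) $0\le y_x\le-g+\frac h2<0$, a contradiction. So $y\le1$ for $x\le\min(x_c,x_h)$.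

**Step 2: growth between $x_c$ and $x_h$.** The inequality $T_c\ge T_h$, i.e. $\frac{\nu-2}{\mu-2}\ge\frac\nu\mu$, is equivalent to $\nu\ge\mu$. So if $\nu\ge\mu$, then $x_c\ge x_h$ and Step 1 is all we need. Let $\nu<\mu$, so $x_c<x_h$. At $x_c$, $h=2g$ and $g=h+\tanh x$ give $g=-\tanh x_c$ and $h(x_c)=-2\tanh x_c<2$. On $[x_c,x_h]$, as $h$ and $g$ are decreasing, $h\le h(x_c)<2$ and $g\ge g(x_h)=h(x_h)+\tanh x_h=\tanh x_h>-1$. With $y>0$ this gives $y_x\le y+1$, so $(1+y)e^{-x}$ is nonincreasing and $1+y(x)\le2e^{x-x_c}$.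

**Step 3: the size of $\theta$.** If $\theta>0$, then $\theta=\frac12\log\frac{T_h}{T_c}=\frac12\log\frac{\nu(\mu-2)}{\mu(\nu-2)}\le\frac12\log\frac\nu{\nu-2}$. If $\theta=0$ the bound is trivial. $\square$

**Lemma 5.** Let $\nu,\mu\ge6$, and let $r$ solve (1) with $r\to0$ as $x\to-\infty$ and $r>0$ near $-\infty$. Then
$$r_x>0\ \text{ on }(-\infty,x_h],\qquad 0<r(x_h)<\tfrac{3\pi}4 .$$

*Proof.* Lemma 3 with (6) gives $r_x>0$ on $(-\infty,x_h]$ and $r(x_h)>0$. If $r(x_h)\le\frac\pi2$ we are done. Otherwise $r(x_1)=\frac\pi2$ with $x_k\le x_1<x_h$. By (7) and $\frac\nu{\nu-2}\le\frac32$, on $(-\infty,x_h]$ we have $r_x\le\max(1,2e^\theta-1)\le2\sqrt{3/2}-1<1.45$. (By Lemma 1, $r_x\to0$ at $-\infty$, so Lemma 4 applies.) Hence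
$$r(x_h)-\tfrac\pi2=\int_{x_1}^{x_h}r_x\,dx\le1.45\,(x_h-x_k)=\frac{1.45}2\log(kT_h)=\frac{1.45}{2}\log\frac{\nu(\mu+1)}{\mu(\nu-3)} .$$
Since $\frac\nu{\nu-3}\le2$ and $\frac{\mu+1}\mu\le\frac76$, this is at most $\frac{1.45}2\log\frac73<0.62<\frac\pi4$. $\square$

## 8. Matching the two ends at $x_h$: proof of Theorem 1

Let $r$ solve the $(m_0,m_1)$-BVP with $m_0,m_1\ge6$. Then $r\not\equiv0$, since $r(\frac\pi2)\neq0$. Also $-r$ solves the BVP, because $-(\ell\pi+\frac\pi2)=(-\ell-1)\pi+\frac\pi2$. So by Lemma 1 we may assume $r>0$ near $x=-\infty$. We show $r=t$.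

**Step 1: the function seen from the right end.** Put $S(\tau)=\ell\pi+\frac\pi2-r(\frac\pi2-\tau)$. With $t=\frac\pi2-\tau$ we have $S'(\tau)=r'(t)$, $S''(\tau)=-r''(t)$ and $\sin 2r=\sin(2\ell\pi+\pi-2S)=\sin2S$. So the ODE for $r$ becomes
$$-S''+(m_0\tan\tau-m_1\cot\tau)S'=\frac{\sin2S}2\left(\frac{m_0}{\cos^2\tau}-\frac{m_1}{\sin^2\tau}\right),$$
which, multiplied by $-1$, is the $(m_1,m_0)$-ODE in $\tau$. Moreover $S(0)=0$. Also $S\not\equiv0$, since otherwise $r\equiv\ell\pi+\frac\pi2\ne0=r(0)$. By Lemma 1 there is $\varepsilon\in\{\pm1\}$ such that $s:=\varepsilon S>0$ near $\tau=0$, and $s$ solves the $(m_1,m_0)$-ODE too. Its logarithmic variable is $\xi=\log\tan\tau=-x$. Its critical point satisfies $e^{2\xi_h}=m_1/m_0$, so $\xi_h=-x_h$: it is the same point of $(0,\frac\pi2)$.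

**Step 2: $\ell=0$.** Apply Lemma 5 to $r$ with $(\nu,\mu)=(m_0,m_1)$ and to $s$ with $(\nu,\mu)=(m_1,m_0)$. At the common point,
$$r_x>0,\quad0<r<\tfrac{3\pi}4,\qquad s_\xi>0,\quad0<s<\tfrac{3\pi}4 .$$
From $r=\ell\pi+\frac\pi2-\varepsilon s$ and $\xi=-x$ we get $r_x=\varepsilon s_\xi$. As both derivatives are positive, $\varepsilon=1$ and $r_x=s_\xi$. Then $\ell\pi+\frac\pi2=r+s\in(0,\frac{3\pi}2)$, so $\ell=0$. So at the matching point $r+s=\frac\pi2$ with $r,s>0$, and therefore $r(x_h),s(\xi_h)\in(0,\frac\pi2)$.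

**Step 3: the deviations.** By Lemma 5, $r$ and $s$ are increasing on $(-\infty,x_h]$ and $(-\infty,\xi_h]$, with limit $0$ at $-\infty$. So they lie in $(0,\frac\pi2)$ there, and Lemma 2 applies to both, with $x_0=x_h$ and $\xi_h$ respectively. Let $d=\log\tan r-x$ and $\tilde d=\log\tan s-\xi$. At the matching point $s=\frac\pi2-r$, so $\log\tan s=-\log\tan r$, and $\xi=-x$; thus $\tilde d=-d$. Also $\sin r\cos r=\sin s\cos s$ and $r_x=s_\xi$, so
$$d_x=\frac{r_x}{\sin r\cos r}-1=\frac{s_\xi}{\sin s\cos s}-1=\tilde d_\xi .$$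
Hence $\tilde d\,\tilde d_\xi=-d\,d_x$. By Lemma 2, $d\,d_x\ge0$ and $\tilde d\,\tilde d_\xi\ge0$. Therefore $d\,d_x=0$ at $x_h$, and Lemma 2 gives $r(t)=t$. $\blacksquare$

## 9. The exponent $-1-\sqrt2$ and Theorem 2(a)

Let $\nu_*=3+2\sqrt2$. Section 8 used Lemmas 1 and 2, valid for all $\nu,\mu>1$, and Lemma 5. So Theorem 2(a) follows once we have the following.

**Lemma 6.** The conclusion of Lemma 5 holds for all real $\nu,\mu\ge\nu_*$.

For $\nu_*\le\nu<6$ the function (6) fails, since $q(-2)=6-\nu>0$ and $V<0$ near $-\infty$. At $\nu=\nu_*$ the polynomial $q$ has the double root $-\frac{\nu_*-1}2=-1-\sqrt2$. So we replace the exponents $-2,0$ by $-1-\eta,\,1-\eta$ and take $\eta=\sqrt2$ (the choice $\eta=1$ gives back (6)).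

*Proof.* **Step 1: the identity $L\Psi=-V\Psi$.** Let
$$\Psi=e^{-(1+\eta)x}(1-kT)=e^{-(1+\eta)x}-k\,e^{(1-\eta)x},\qquad k=\frac{\mu+2\eta-1}{\nu-1-2\eta} .$$
With $\eta=\sqrt2$ the denominator is at least $\nu_*-1-2\sqrt2=2$, so $k>0$. Put $c_0=-q(-1-\eta)$ and $c_1=(2-\eta)(\mu+\eta-1)$. Since
$$q(-1-\eta)=(1+\eta)^2-(\nu-1)(1+\eta)+\nu=4+3\sqrt2-\sqrt2\,\nu,$$
we have $c_0=\sqrt2(\nu-\nu_*)\ge0$; and $c_1>0$. By (5), with $(j+1)(j-\mu)=\eta(\mu+1+\eta)$ for $j=-1-\eta$ and $(j+1)(j-\mu)=-(2-\eta)(\mu+\eta-1)=-c_1$ for $j=1-\eta$,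
$$e^{(1+\eta)x}(1+T)L\Psi=-c_0+\left[\eta(\mu+1+\eta)-k\,q(1-\eta)\right]T+kc_1T^2 .$$
Next,
$$q(1-\eta)+c_0=q(1-\eta)-q(-1-\eta)=-4\eta+2(\nu-1)=2(\nu-1-2\eta),$$
$$\eta(\mu+1+\eta)+c_1=\eta\mu+\eta+\eta^2+2\mu+3\eta-2-\eta\mu-\eta^2=2(\mu+2\eta-1).$$
So the bracket equals $2(\mu+2\eta-1)-c_1-2k(\nu-1-2\eta)+kc_0=kc_0-c_1$ by the choice of $k$. The right side is therefore
$$-c_0+(kc_0-c_1)T+kc_1T^2=-(1-kT)(c_0+c_1T),$$
i.e. $L\Psi=-V\Psi$ with $V=\frac{c_0+c_1T}{1+T}\ge0$. This is property 1 of Lemma 3.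

**Step 2: the other properties.** Property 3 holds with $e^{2x_k}=1/k$. Property 4: $\rho\Psi$ and $\rho\Psi_x$ are $O(e^{(\nu-2-\sqrt2)x})$ near $-\infty$, and $\nu-2-\sqrt2\ge1+\sqrt2>0$. Property 2 needs a little work:
$$\Psi_x=-e^{-(1+\eta)x}\left[(1+\eta)-(\eta-1)kT\right]<0\quad\text{if}\quad kT<\frac{\eta+1}{\eta-1}=(\sqrt2+1)^2=3+2\sqrt2 .$$
For $x\le x_h$, i.e. $T\le T_h=\nu/\mu$,
$$kT\le kT_h=\left(1+\frac{2\sqrt2-1}{\mu}\right)\frac{\nu}{\nu-1-2\sqrt2}\le1+2\sqrt2 .$$
Indeed the middle expression is decreasing in $\mu$ and in $\nu$, and at $\nu=\mu=\nu_*$ it equals $\frac{\nu_*+2\sqrt2-1}{2}=\frac{2+4\sqrt2}2=1+2\sqrt2$. So property 2 holds, and Lemma 3 applies: $r_x>0$ on $(-\infty,x_h]$, $r(x_h)>0$, and either $r(x_h)\le\frac\pi2$ or $r(x_1)=\frac\pi2$ with $x_k\le x_1<x_h$. (If $x_k\ge x_h$, the second alternative is impossible.)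

**Step 3: the overshoot.** Consider the second alternative. Lemma 4 applies, since $\nu,\mu\ge\nu_*>2$. As $Y\ge1$ and $x_k\le x_1$,
$$r(x_h)-\tfrac\pi2\le\int_{x_k}^{x_h}Y\,dx\le(x_h-x_k)+2\left(e^\theta-1-\theta\right),$$
where the last term is $\int_{x_c}^{x_h}2(e^{x-x_c}-1)\,dx$ if $x_c<x_h$, and $0$ otherwise. Now
$$x_h-x_k=\tfrac12\log(kT_h)\le\tfrac12\log(1+2\sqrt2)<0.6713,\qquad \theta\le\tfrac12\log\frac{\nu_*}{\nu_*-2}<0.2102,$$
because $\frac{\nu}{\nu-2}$ is decreasing in $\nu$. As $e^\theta-1-\theta$ is increasing for $\theta\ge0$, $2(e^\theta-1-\theta)<0.048$. The total is less than $0.72<\frac\pi4$, so $r(x_h)<\frac{3\pi}4$. $\square$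

With Lemma 6 in place of Lemma 5, Section 8 proves Theorem 2(a). $\blacksquare$

## 10. Below the threshold: shooting, zero counting and Theorem 2(b)

The map $r\mapsto S=\ell\pi+\frac\pi2-r(\frac\pi2-\cdot)$ of Section 8, where $\ell$ is the integer belonging to $r$, sends solutions of the $(m_0,m_1)$-BVP to solutions of the $(m_1,m_0)$-BVP: we have $S(0)=0$ and $S(\frac\pi2)=\ell\pi+\frac\pi2$. Applied twice it is the identity, so it is a bijection. Hence we may assume $\nu=m_0\in(1,3+2\sqrt2)$ and $\mu=m_1>1$. For $\nu>1$ this means $(\nu-1)^2<4\nu$: the linearization at $\frac\pi2$ oscillates near $-\infty$. The plan is to shoot from $t=0$ with slope $v$ and to count crossings of $\frac\pi2$. For large $v$ there are many crossings. The count cannot change with $v$ unless some $r_v$ solves the BVP.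

**Two calculus facts.** (i) If $F\ge0$ is integrable on $[a,\infty)$ and $F'$ is bounded, then $F\to0$: if $|F'|\le K$ and $F(z_n)\ge\epsilon$ with $z_n\to\infty$, then $F\ge\frac\epsilon2$ on $[z_n,z_n+\frac{\epsilon}{2K}]$ for all $n$, contradicting integrability. (ii) If $F\to0$ at $\infty$ and $|F''|\le K$, then $F'\to0$: by Taylor, $|F'(z)|\le\frac{|F(z+\kappa)-F(z)|}{\kappa}+\frac{K\kappa}2$ for every $\kappa>0$; let $z\to\infty$, then $\kappa\to0$.

**Step 1: a shooting family including the limit of infinite slope.** We construct the solutions with $r\sim ve^x$ at $-\infty$, and rescale so that $v\to\infty$ becomes a regular limit. For $\delta\ge0$ let $\sigma_\delta=\frac{\delta^2e^{2\xi}}{1+\delta^2e^{2\xi}}$ and consider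
$$R''+\bigl(\nu-1-(A-2)\sigma_\delta\bigr)R'=(\nu-A\sigma_\delta)\frac{\sin2R}2 \tag{8}$$
in the variable $\xi$. For $\delta>0$ this is (1) with $x=\xi+\log\delta$; for $\delta=0$ the coefficients are constant. Write $R=e^\xi\varphi$ and $\frac{\sin2z}2-z=z^3\mathcal S(z^2)$ with $\mathcal S$ entire. Then $R'=e^\xi(\varphi+\varphi')$ and $R''=e^\xi(\varphi+2\varphi'+\varphi'')$. The $\sigma_\delta$-free linear terms are $\varphi''+2\varphi'+\varphi+(\nu-1)(\varphi+\varphi')-\nu\varphi=\varphi''+(\nu+1)\varphi'$. So (8) becomes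
$$\varphi''+(\nu+1)\varphi'=e^{2\xi}G,$$
$$G=\frac{\delta^2}{1+\delta^2e^{2\xi}}\left[(A-2)(\varphi+\varphi')-A\varphi\right]+(\nu-A\sigma_\delta)\,\varphi^3\,\mathcal S(e^{2\xi}\varphi^2).$$

Fix $D>0$ and let $\delta\in[0,D]$. For $L\ge0$ let $B_L$ be the set of pairs of continuous functions $(\varphi,\psi)$ on $(-\infty,-L]$ with $\sup|\varphi-1|\le\frac12$ and $\sup|\psi|\le\frac12$, a complete metric space in the sup norm. Define $\mathcal F_\delta(\varphi,\psi)=(\hat\varphi,\hat\psi)$ by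
$$\hat\psi(\xi)=\int_{-\infty}^\xi e^{-(\nu+1)(\xi-z)}e^{2z}\,G(z,\varphi(z),\psi(z))\,dz,\qquad\hat\varphi(\xi)=1+\int_{-\infty}^\xi\hat\psi\,dz,$$
where $\psi$ takes the place of $\varphi'$ in $G$. On $B_L$ the factor $\frac{\delta^2}{1+\delta^2e^{2\xi}}$ lies in $[0,D^2]$, $\sigma_\delta\in[0,1]$, and the argument of $\mathcal S$ lies in $[0,\frac94]$. So $G$ is bounded by a constant $C$ and Lipschitz in $(\varphi,\psi)$ with the same constant, $C$ depending only on $D,\nu,\mu$. Since $\int_{-\infty}^\xi e^{-(\nu+1)(\xi-z)}e^{2z}dz=\frac{e^{2\xi}}{\nu+3}$,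
$$|\hat\psi|\le\frac{C e^{2\xi}}{\nu+3},\qquad|\hat\varphi-1|\le\frac{Ce^{2\xi}}{2(\nu+3)},$$
and the same bounds, multiplied by the distance of the inputs, hold for differences. Choose $L$ with $\frac{Ce^{-2L}}{\nu+3}\le\frac12$. Then $\mathcal F_\delta$ maps $B_L$ into itself and is a contraction with factor $\frac12$; by Banach's theorem it has a unique fixed point. The fixed point satisfies $\varphi'=\psi$ and $\psi'+(\nu+1)\psi=e^{2\xi}G$, so $R_\delta=e^\xi\varphi$ solves (8), with $e^{-\xi}R_\delta\to1$ and $R_\delta'=e^\xi(\varphi+\psi)\to0$ at $-\infty$.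

*Continuity in $\delta$.* Since $a\mapsto\frac{a}{1+ae^{2\xi}}$ has derivative in $[0,1]$, both $\frac{\delta^2}{1+\delta^2e^{2\xi}}$ and, for $\xi\le0$, $\sigma_\delta$ change by at most $|\delta^2-\delta_1^2|$ when $\delta$ is replaced by $\delta_1$. So $\mathcal F_\delta$ and $\mathcal F_{\delta_1}$ differ on $B_L$ by at most $C'|\delta^2-\delta_1^2|$, and by the contraction property the fixed points differ by at most $2C'|\delta^2-\delta_1^2|$. To the right of $-L$, (8) has bounded coefficients that are continuous in $(\delta,\xi)$, and its right side is Lipschitz in $R$, so the solution extends to all $\xi\in\mathbb R$ and depends continuously on the data at $-L$ and on $\delta$. If $D$ is increased and $L$ enlarged, uniqueness of the fixed point shows that $R_\delta$ does not change. Hence $(R_\delta,R_\delta')$ is continuous in $(\delta,\xi)\in[0,\infty)\times\mathbb R$. Moreover, for $\delta\in[0,D]$ and $\xi\le-L$ we have $0<R_\delta\le\frac32e^{-L}<\frac\pi2$.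

*The family $r_v$.* For $v=1/\delta>0$ put $r_v(x)=R_\delta(x+\log v)$. With $\xi=x+\log v$ we have $\delta^2e^{2\xi}=e^{2x}$, so $r_v$ solves (1), with $r_v\to0$ and $e^{-x}r_v\to v$ as $x\to-\infty$. In particular the $r_v$ are nonconstant and pairwise different, and $(r_v,r_{v,x})$ is continuous in $(v,x)$. Zeros of $r_v-\frac\pi2$ are simple: at a double zero $r_v$ would coincide with the constant solution $\frac\pi2$.

**Step 2: behaviour at the right end.** We show that a solution either has a limit suitable for the BVP or escapes to $\pm\infty$. For $x>x_h$ let $H=-h>0$ and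
$$Q=\frac{r_x^2}{H}-\cos^2r\ \ge-1 .$$
From (1), $r_{xx}=-gr_x-H\frac{\sin2r}2$, so
$$Q_x=\frac{2r_xr_{xx}}H-\frac{r_x^2H_x}{H^2}+\sin2r\,r_x=r_x^2\,\frac{-2gH-H_x}{H^2}.$$
As $x\to\infty$, $g\to-(\mu-1)$, $H\to\mu$, $H_x\to0$, so the fraction tends to $\frac{2(\mu-1)}{\mu}>0$. Hence there are $x_R>x_h$ and $\beta>0$, depending only on $\nu,\mu$, with $Q_x\ge\beta r_x^2$ for $x\ge x_R$. So $Q$ is nondecreasing on $[x_R,\infty)$. Let $r$ be a nonconstant solution of (1) and $Q_\infty=\lim_{x\to\infty}Q\in[-1,\infty]$.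

*If $Q_\infty<\infty$:* then $r_x^2=H(Q+\cos^2r)$ is bounded on $[x_R,\infty)$. Hence $r_{xx}$ is bounded by (1), and so is $r_{xxx}$ by differentiating (1). Also $\beta\int_{x_R}^\infty r_x^2\le Q_\infty-Q(x_R)<\infty$. By fact (i) applied to $r_x^2$, $r_x\to0$; by fact (ii) applied to $r_x$, $r_{xx}\to0$. So $h\frac{\sin2r}2\to0$, and as $h\to-\mu$, $\sin2r\to0$. By continuity $r\to j\frac\pi2$ for some $j\in\mathbb Z$. If $j$ were even, then $Q_\infty=-1$; since $Q\ge-1$ is nondecreasing, $Q\equiv-1$ and $0=Q_x\ge\beta r_x^2$ on $[x_R,\infty)$. Then $r$ is constant there; by (1) and $h\ne0$ this constant has $\sin2r=0$, so it is a constant solution, and by uniqueness $r$ is constant everywhere, a contradiction. So $j$ is odd and $Q_\infty=0$.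

*If $Q_\infty=\infty$:* then $r_x^2\ge HQ\to\infty$, so $r_x$ eventually has a fixed sign and $r\to\pm\infty$.

Let $U=\{v>0:\ r_v\to+\infty\text{ or }r_v\to-\infty\text{ as }x\to\infty\}$. We conclude that for each $v>0$ either $r_v$ solves the BVP or $v\in U$. Moreover $v\in U$ if and only if $Q(x_a)>0$ for some $x_a\ge x_R$: if $Q(x_a)>0$, then $Q_\infty>0$, so $Q_\infty\ne0$ and hence $Q_\infty=\infty$; the converse is clear, since $v\in U$ forces $Q_\infty=\infty$. In that case $r_x^2\ge HQ>0$ on $[x_a,\infty)$, so $r_v$ is strictly monotone there.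

**Step 3: the number of crossings is locally constant on $U$.** For $v\in U$ let $N(v)$ be the number of zeros of $r_v-\frac\pi2$ on $\mathbb R$. It is finite: there are no zeros near $-\infty$, at most one on $[x_a,\infty)$, and only finitely many on the compact interval in between, because they are simple and hence isolated.

Given $v_0\in U$, choose $x_a\ge x_R$ with $Q_{v_0}(x_a)>0$ and $r_{v_0}(x_a)\ne\frac\pi2$. This is possible because $Q_{v_0}$ stays positive when $x_a$ is increased and $r_{v_0}$ is strictly monotone there. For $v$ near $v_0$, $Q_v(x_a)>0$ and the signs of $r_v(x_a)-\frac\pi2$ and of $r_{v,x}(x_a)$ are those for $v_0$. On $(x_a,\infty)$, $r_v$ is strictly monotone and tends to $\pm\infty$ in the direction of $r_{v,x}(x_a)$. So there is exactly one zero in $(x_a,\infty)$ if the two signs are opposite and none if they agree; the number is the same for $v$ and $v_0$. By Step 1 there is $a<x_a$ such that $r_v<\frac\pi2$ on $(-\infty,a]$ for all $v$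 near $v_0$. On $[a,x_a]$ let $z_1,\dots,z_n$ be the zeros of $f_{v_0}=r_{v_0}-\frac\pi2$; they are simple and not endpoints. Choose disjoint closed intervals $J_i\subset(a,x_a)$ around $z_i$ on which $f_{v_0}'\ne0$. For $v$ near $v_0$, $f_v$ and $f_v'$ are uniformly close to $f_{v_0}$ and $f_{v_0}'$ on $[a,x_a]$. So $f_v$ is strictly monotone on $J_i$ with endpoint values of opposite sign, giving exactly one zero in each $J_i$, and $f_v\ne0$ on the rest of $[a,x_a]$. Hence $N(v)=N(v_0)$.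

**Step 4: many crossings for large $v$.** This is where $(\nu-1)^2<4\nu$ enters. The function $R_0$ solves $R''+(\nu-1)R'=\nu\frac{\sin2R}2$. Let $\mathcal E=R_0'^2-\nu\sin^2R_0$. Then
$$\mathcal E'=2R_0'\Bigl(-(\nu-1)R_0'+\nu\frac{\sin2R_0}2\Bigr)-\nu\sin2R_0\,R_0'=-2(\nu-1)R_0'^2\le0,$$
and $\mathcal E\to0$ at $-\infty$. So $\mathcal E\le0$; if $\mathcal E(\xi_0)=0$, then $\mathcal E\equiv0$ and $R_0'\equiv0$ on $(-\infty,\xi_0]$, which is false since $R_0>0$ near $-\infty$ and $R_0\to0$. Hence $\mathcal E<0$ everywhere, so $\sin R_0\ne0$ and $R_0\in(0,\pi)$.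

*$R_0\to\frac\pi2$ as $\xi\to\infty$.* Since $-\nu\le\mathcal E<0$, $\int R_0'^2<\infty$ and $R_0'^2<\nu$; by the equation, $R_0''$ and $R_0'''$ are bounded. Facts (i) and (ii) give $R_0'\to0$ and $R_0''\to0$, so $\sin2R_0\to0$, and $R_0$ tends to $0$, $\frac\pi2$ or $\pi$. The limits $0$ and $\pi$ would give $\mathcal E\to0$, impossible since $\mathcal E$ is negative and nonincreasing. So $R_0\to\frac\pi2$.

*Infinitely many crossings.* Let $w=R_0-\frac\pi2$ and $c=\frac{\sin2w}{2w}$ (with $c=1$ where $w=0$), so $c\to1$ and $w''+(\nu-1)w'+\nu c\,w=0$. Put $w=e^{-(\nu-1)\xi/2}Z$. Then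
$$Z''+\left(\nu c-\tfrac{(\nu-1)^2}4\right)Z=0 .$$
The coefficient tends to $\nu-\frac{(\nu-1)^2}4>0$, so it is $\ge\kappa^2$ for some $\kappa>0$ and all $\xi\ge\xi_1$. Then every interval $[a,b]$ with $a\ge\xi_1$ and $b=a+\frac\pi\kappa$ contains a zero of $Z$. Otherwise, replacing $Z$ by $-Z$ if necessary, $Z>0$ on $[a,b]$; put $\omega=\sin\kappa(\xi-a)\ge0$. Then
$$(\omega Z'-\omega'Z)'=\left(\kappa^2-\nu c+\tfrac{(\nu-1)^2}4\right)\omega Z\le0,$$
while $\omega Z'-\omega'Z$ equals $-\kappa Z(a)$ at $a$ and $\kappa Z(b)$ at $b$. So $\kappa(Z(a)+Z(b))\le0$, a contradiction. Thus $R_0-\frac\pi2$ has infinitely many zeros, all simple since $\frac\pi2$ is a constant solution.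

*Transfer to $r_v$.* Fix $n$ and choose $n$ zeros of $R_0-\frac\pi2$ and disjoint small intervals around them at whose endpoints $R_0-\frac\pi2$ has opposite signs. By continuity of $R_\delta$ in $(\delta,\xi)$ at $\delta=0$, these signs persist for small $\delta$, so $R_\delta-\frac\pi2$ has at least $n$ zeros. As $r_v$ is a translate of $R_{1/v}$, the function $r_v-\frac\pi2$ has at least $n$ zeros once $v$ is large.

**Step 5: conclusion.** Suppose only finitely many $v>0$ gave solutions of the BVP. By Step 2 there is $v_1$ with $(v_1,\infty)\subset U$. By Step 3, $N$ is locally constant on this interval, hence equal to a finite constant on it. But by Step 4, for every $n$ we have $N(v)\ge n$ for all large $v$, a contradiction. So infinitely many $v$ give solutions of the BVP, and they are pairwise different by Step 1. This proves Theorem 2(b). $\blacksquare$
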